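\title{Last-iterate convergence of alternating-extrapolation gradient descent-ascent on convex-concave problems}

\begin{abstract}
Alternating-extrapolation gradient descent-ascent (Alex-GDA) is a first-order method for minimax problems in which each player evaluates its gradient at an extrapolation of the opponent's last step, with extrapolation parameters $\gamma,\delta\ge0$. We prove that on convex-concave functions with Lipschitz gradients and at least one Nash equilibrium, the iterates of Alex-GDA converge to a Nash equilibrium from every initialization, with parameters that depend only on the Lipschitz constants. This proves a conjecture stated by Lee, Cho and Yun. When the two variables are coupled, a pair $(\gamma,\delta)$ admits step sizes that work for the whole class if and only if $\gamma+\delta>2$. In that range the convergence is R-linear under a local error bound. The positive results rest on an explicit energy that decreases along the iteration; the negative result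 is a root computation for a cubic polynomial.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We consider the minimax problem
\[
\min_{x\in\mathbb{R}^{d_x}}\ \max_{y\in\mathbb{R}^{d_y}}\ f(x,y).
\]
A \emph{Nash equilibrium}, or saddle point, of $f$ is a point $(x^*,y^*)$ with $f(x^*,y)\le f(x^*,y^*)\le f(x,y^*)$ for all $x,y$: neither player gains by moving alone. We write $S$ for the set of Nash equilibria, $z=(x,y)$ for a point of the product space, $\nabla f=(\nabla_xf,\nabla_yf)$, and $\|\cdot\|$ for Euclidean norms. Given $L_x,L_y,L_{xy}\ge0$, the function $f$ has \emph{$(L_x,L_y,L_{xy})$-Lipschitz gradients} if for all $x,x',y,y'$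
\begin{align*}
\|\nabla_xf(x,y)-\nabla_xf(x',y)\|&\le L_x\|x-x'\|, & \|\nabla_xf(x,y)-\nabla_xf(x,y')\|&\le L_{xy}\|y-y'\|,\\
\|\nabla_yf(x,y)-\nabla_yf(x,y')\|&\le L_y\|y-y'\|, & \|\nabla_yf(x,y)-\nabla_yf(x',y)\|&\le L_{xy}\|x-x'\|.
\end{align*}
Thus $L_x$ and $L_y$ bound the curvature that each player sees in its own variable, and $L_{xy}$ bounds the coupling. Let $\mathcal{F}(L_x,L_y,L_{xy})$ be the class of differentiable functions $f$ that are convex in $x$, concave in $y$, have $(L_x,L_y,L_{xy})$-Lipschitz gradients, and have at least one Nash equilibrium.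

\emph{Alex-GDA} with step sizes $\alpha,\beta>0$ and extrapolation parameters $\gamma,\delta\ge0$ starts from $(x_0,y_0)$, sets $\tilde y_0=y_0$, and iterates for $k\ge0$
\begin{equation}\label{eq:alex}
\begin{aligned}
x_{k+1}&=x_k-\alpha\nabla_xf(x_k,\tilde y_k), &\qquad \tilde x_{k+1}&=x_k+\gamma(x_{k+1}-x_k),\\
y_{k+1}&=y_k+\beta\nabla_yf(\tilde x_{k+1},y_k), &\qquad \tilde y_{k+1}&=y_k+\delta(y_{k+1}-y_k).
\end{aligned}
\end{equation}
Each player takes a gradient step against a point on the line through the opponent's last two positions. Parameter $0$ selects the older position, parameter $1$ the newer one, and a parameter larger than $1$ overshoots it. The choice $(\gamma,\delta)=(0,1)$ is simultaneous gradient descent-ascent (GDA), and $(\gamma,\delta)=(1,1)$ is alternating GDA.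

It is known that for bilinear $f$, Alex-GDA with suitable parameters converges linearly, while simultaneous and alternating GDA fail to converge. Near a saddle point, a twice differentiable convex-concave function looks like a bilinear coupling plus a convex quadratic in $x$ and a concave quadratic in $y$, and the last two parts are what plain gradient steps handle well. One therefore guesses that the bilinear part is the only obstruction, and that a method which overcomes it converges on the whole class. This is the conjecture posed in \cite{LCY}.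

\begin{quote}
\emph{For suitable $\alpha,\beta,\gamma,\delta$ that depend only on $L_x,L_y,L_{xy}$, the iterates $(x_k,y_k)$ of Alex-GDA converge to a Nash equilibrium of $f$, for every $f\in\mathcal{F}(L_x,L_y,L_{xy})$ and every initialization.}
\end{quote}

The guess is not a proof. For bilinear $f$ the iteration is linear and eigenvalues decide everything; for general $f$ there are no eigenvalues, the set $S$ may be large, and there need not be a linear rate (Remark~\ref{rem:quartic}). Our first theorem proves the conjecture with one explicit choice of parameters.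

\begin{theorem}\label{thm:main}
Let $f\in\mathcal{F}(L_x,L_y,L_{xy})$, let $(\gamma,\delta)=(1,2)$, and let $\alpha,\beta>0$ satisfy
\[
\alpha L_x\le\tfrac18,\qquad \beta L_y\le\tfrac18,\qquad \sqrt{\alpha\beta}\,L_{xy}\le\tfrac14 .
\]
Then from every initialization $(x_k,y_k)$ converges to a Nash equilibrium of $f$. Moreover, put $V_0(x,y)=\|x_0-x\|^2/\alpha+\|y_0-y\|^2/\beta$. Then for every $(x^*,y^*)\in S$, every $K\ge1$ and all $(x,y)$,
\begin{gather}
\sum_{k\ge0}\Bigl(\alpha\|\nabla_xf(x_k,\tilde y_k)\|^2+\beta\|\nabla_yf(\tilde x_{k+1},y_k)\|^2\Bigr)\le 6V_0(x^*,y^*),\label{eq:sum}\\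
f(\bar x_K,y)-f(x,\bar y_K)\le\frac{V_0(x,y)+\frac18V_0(x^*,y^*)}{2K},\label{eq:ergodic}
\end{gather}
where $\bar x_K=\frac1K\sum_{k<K}x_{k+1}$ and $\bar y_K=\frac1K\sum_{k<K}\tilde y_k$.
\end{theorem}

The left side of \eqref{eq:ergodic} is nonpositive for all $(x,y)$ exactly when $(\bar x_K,\bar y_K)$ is a Nash equilibrium, so \eqref{eq:ergodic} is an $O(1/K)$ rate for the averages, uniform over $(x,y)$ in bounded sets.

The second theorem determines which extrapolation parameters can be used. A sequence $z_k$ converges \emph{R-linearly} to $\bar z$ if $\|z_k-\bar z\|\le A\varrho^k$ for some $A\ge0$ and $\varrho<1$.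

\begin{theorem}\label{thm:class}
Let $\gamma,\delta\ge0$.
\begin{itemize}
\item[(a)] Suppose $\sigma:=\gamma+\delta-2>0$, put $R:=1+\gamma+\delta$, and let $\alpha,\beta>0$ satisfy
\[
\max\{\alpha L_x,\ \beta L_y,\ \sqrt{\alpha\beta}\,L_{xy}\}\le\tau_0:=\frac{\sigma}{24R^3}.
\]
Then for every $f\in\mathcal{F}(L_x,L_y,L_{xy})$ and every initialization, $(x_k,y_k)$ converges to a Nash equilibrium of $f$.
\item[(b)] Suppose $\gamma+\delta\le2$ and $L_{xy}>0$. Then for every $\alpha,\beta>0$ there is an initialization from which Alex-GDA on $f(x,y)=L_{xy}x_1y_1$, which lies in $\mathcal{F}(L_x,L_y,L_{xy})$ for all $L_x,L_y\ge0$, does not converge to a Nash equilibrium.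
\item[(c)] In the setting of \emph{(a)}, suppose that every $\bar z\in S$ has a neighborhood on which $\|\nabla f(z)\|\ge\mu\,\mathrm{dist}(z,S)$ for some $\mu>0$. Then the convergence is R-linear. This covers strongly-convex--strongly-concave $f$ and all convex-concave quadratics with a saddle point, including bilinear $f$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $M=\max\{L_x,L_y,L_{xy}\}$. The conjecture holds with $(\gamma,\delta)=(1,2)$ and $\alpha=\beta=1/(8M)$ if $M>0$, and $\alpha=\beta=1$ if $M=0$. If $L_{xy}>0$, a pair $\gamma,\delta\ge0$ admits step sizes that give convergence on the whole class $\mathcal{F}(L_x,L_y,L_{xy})$ if and only if $\gamma+\delta>2$.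
\end{corollary}

\begin{proof}
The given step sizes satisfy the hypotheses of Theorem~\ref{thm:main}. If $\gamma+\delta>2$, then $\alpha=\beta=\tau_0/M$ satisfy those of Theorem~\ref{thm:class}(a); if $\gamma+\delta\le2$, Theorem~\ref{thm:class}(b) excludes all step sizes.
\end{proof}

If $L_{xy}=0$, then $\nabla_xf$ does not depend on $y$ and $\nabla_yf$ does not depend on $x$. The method decouples into two plain gradient methods, and $(x_k,y_k)$ does not depend on $\gamma,\delta$.

Section~\ref{sec:prelim} reduces to unit step sizes and bounds the change of the squared distance to a reference point in one step. Section~\ref{sec:model} works out the scalar function $\tau xy$, where both the energy and the threshold $\gamma+\delta>2$ can be read off. The remaining sections contain the proofs.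

\section{Unit step sizes and the one-step inequality}\label{sec:prelim}

We use two textbook facts about a differentiable function $\phi$ on a Euclidean space. If $\phi$ is convex, then
\begin{equation}\label{eq:convex}
\phi(u')\ge\phi(u)+\langle\nabla\phi(u),u'-u\rangle\qquad\text{for all }u,u',
\end{equation}
with the reverse inequality for concave $\phi$. If $\nabla\phi$ is $L$-Lipschitz, then
\begin{equation}\label{eq:taylor}
|\phi(u+v)-\phi(u)-\langle\nabla\phi(u),v\rangle|\le\tfrac L2\|v\|^2,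
\end{equation}
because the quantity on the left is $\bigl|\int_0^1\langle\nabla\phi(u+sv)-\nabla\phi(u),v\rangle\,ds\bigr|\le\int_0^1Ls\|v\|^2\,ds$.

\begin{lemma}\label{lem:facts}
Let $f\in\mathcal{F}(L_x,L_y,L_{xy})$ and $M=\max\{L_x,L_y,L_{xy}\}$.
\begin{itemize}
\item[(i)] For all $z=(x,y)$ and $z'=(x',y')$,
\begin{align*}
\|\nabla_xf(z)-\nabla_xf(z')\|&\le L_x\|x-x'\|+L_{xy}\|y-y'\|,\\
\|\nabla_yf(z)-\nabla_yf(z')\|&\le L_{xy}\|x-x'\|+L_y\|y-y'\|,
\end{align*}
and $\nabla f$ is $2M$-Lipschitz.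
\item[(ii)] $S=\{z:\nabla f(z)=0\}$, and $S$ is closed.
\item[(iii)] $f$ takes a single value $f^*$ on $S$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Pass from $z$ to $z'$ through $(x',y)$. Each right side is at most $\sqrt2M\|z-z'\|$, so $\|\nabla f(z)-\nabla f(z')\|\le2M\|z-z'\|$.
(ii) The point $(x^*,y^*)$ lies in $S$ if and only if $x^*$ minimizes the convex function $f(\cdot,y^*)$ and $y^*$ maximizes the concave function $f(x^*,\cdot)$. By \eqref{eq:convex} this holds if and only if both partial gradients vanish. The zero set of the continuous map $\nabla f$ is closed.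
(iii) If $(x^*,y^*),(x',y')\in S$, then $f(x^*,y^*)\le f(x',y^*)\le f(x',y')$, and the roles can be exchanged.
\end{proof}

\subsection*{Rescaling}
Put $x=\sqrt\alpha\,x'$, $y=\sqrt\beta\,y'$ and $f'(x',y')=f(\sqrt\alpha\,x',\sqrt\beta\,y')$. Then $\nabla_{x'}f'=\sqrt\alpha\,\nabla_xf$ and $\nabla_{y'}f'=\sqrt\beta\,\nabla_yf$. Dividing the first line of \eqref{eq:alex} by $\sqrt\alpha$ and the second by $\sqrt\beta$ shows that Alex-GDA on $f$ with steps $(\alpha,\beta)$ is Alex-GDA on $f'$ with steps $(1,1)$ and the same $\gamma,\delta$. Nash equilibria correspond, and $f'\in\mathcal{F}(\ell_x,\ell_y,\ell_{xy})$ with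
\[
\ell_x=\alpha L_x,\qquad \ell_y=\beta L_y,\qquad \ell_{xy}=\sqrt{\alpha\beta}\,L_{xy}.
\]
Convergence and R-linear convergence are unaffected, and \eqref{eq:sum} and \eqref{eq:ergodic} turn into the same statements for $f'$ with $\alpha=\beta=1$. \emph{From now on $\alpha=\beta=1$ and $f\in\mathcal{F}(\ell_x,\ell_y,\ell_{xy})$}; small step sizes have become small Lipschitz constants.

Write $z_k=(x_k,y_k)$ and
\[
g_k=\nabla_xf(x_k,\tilde y_k),\qquad h_k=\nabla_yf(\tilde x_{k+1},y_k)\quad(k\ge0),\qquad g_{-1}=0,\quad h_{-1}=0 .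
\]
The iteration \eqref{eq:alex} reads, for $k\ge0$,
\begin{equation}\label{eq:iter}
x_{k+1}=x_k-g_k,\qquad \tilde x_{k+1}=x_k-\gamma g_k,\qquad y_{k+1}=y_k+h_k,\qquad \tilde y_k=y_k+(\delta-1)h_{k-1}.
\end{equation}
For a reference point $(x,y)$ let $V_k(x,y)=\|x_k-x\|^2+\|y_k-y\|^2$ and
\begin{gather*}
\Gamma_k(x,y)=f(\tilde x_{k+1},y)-f(x,\tilde y_k),\\
A_k=f(x_k,\tilde y_k)-f(x_k,y_k),\qquad B_k=f(x_k,y_k)-f(\tilde x_{k+1},y_k).
\end{gather*}
Here $\Gamma_k$ compares the extrapolated points with the reference point, $A_k$ is what the maximizing player would gain by moving from $y_k$ to $\tilde y_k$, and $B_k$ is what the minimizing player would gain by moving from $x_k$ to $\tilde x_{k+1}$.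

\begin{lemma}[one-step inequality]\label{lem:onestep}
For all $(x,y)$ and $k\ge0$,
\begin{equation}\label{eq:onestep}
V_{k+1}(x,y)-V_k(x,y)\le-2\Gamma_k(x,y)-2A_k-2B_k+\|g_k\|^2+\|h_k\|^2 .
\end{equation}
If $z^*\in S$, then $\Gamma_k(z^*)\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:iter} the left side equals $-2\langle g_k,x_k-x\rangle+2\langle h_k,y_k-y\rangle+\|g_k\|^2+\|h_k\|^2$. Inequality \eqref{eq:convex} for the convex function $f(\cdot,\tilde y_k)$ and for the concave function $f(\tilde x_{k+1},\cdot)$ gives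
\[
\langle g_k,x_k-x\rangle\ge f(x_k,\tilde y_k)-f(x,\tilde y_k),\qquad \langle h_k,y_k-y\rangle\le f(\tilde x_{k+1},y_k)-f(\tilde x_{k+1},y).
\]
The four values of $f$ combine to $-2\Gamma_k(x,y)-2[f(x_k,\tilde y_k)-f(\tilde x_{k+1},y_k)]$, and the bracket is $A_k+B_k$. For $z^*=(x^*,y^*)\in S$ we have $f(\tilde x_{k+1},y^*)\ge f^*\ge f(x^*,\tilde y_k)$.
\end{proof}

The terms $\|g_k\|^2+\|h_k\|^2$ are the price of taking discrete steps. The term $\Gamma_k(z^*)$ cannot pay for them, since it vanishes identically for bilinear $f$ and $z^*=0$. Everything depends on whether the extrapolation gains $A_k$ and $B_k$ can.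

\section{The model case $f(x,y)=\tau xy$}\label{sec:model}

Let $d_x=d_y=1$, $\tau>0$ and $f(x,y)=\tau xy$, so that $S=\{0\}$, $g_k=\tau\tilde y_k$ and $h_k=\tau\tilde x_{k+1}$. Put $V_k=x_k^2+y_k^2$. Now \eqref{eq:onestep} is an equality with $\Gamma_k(0)=0$, $A_k=(\delta-1)\tau x_kh_{k-1}$ and $B_k=\gamma\tau y_kg_k$:
\begin{equation}\label{eq:model}
V_{k+1}-V_k=-2(\delta-1)(\tau x_k)h_{k-1}-2\gamma(\tau y_k)g_k+g_k^2+h_k^2 .
\end{equation}

\emph{Simultaneous GDA, $(\gamma,\delta)=(0,1)$.} Both gains vanish, $g_k=\tau y_k$, $h_k=\tau x_k$, and $V_{k+1}=(1+\tau^2)V_k$. The iterates move away from $0$.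

\emph{Alternating GDA, $(\gamma,\delta)=(1,1)$.} Here $g_k=\tau y_k$ and $h_k=\tau x_{k+1}$, so $V_{k+1}-V_k=h_k^2-g_k^2$. The value of $f$ changes by the same amount: $f(z_{k+1})-f(z_k)=\tau x_{k+1}h_k-\tau y_kg_k=h_k^2-g_k^2$. Hence $V_k-f(z_k)=x_k^2+y_k^2-\tau x_ky_k$ is conserved. From $z_0=(1,0)$ it equals $1$ forever, and the iterates do not converge to $0$.

\emph{The pair $(\gamma,\delta)=(1,2)$.} For $k\ge1$ we have $\tau x_k=h_{k-1}$, and $\tau y_k=g_k-\tau h_{k-1}$, so
\[
V_{k+1}-V_k=-2h_{k-1}^2-g_k^2+2\tau g_kh_{k-1}+h_k^2;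
\]
this holds for $k=0$ too, since $h_{-1}=0$. The distance itself need not decrease: from $z_0=(1,0)$ we get $V_1=1+\tau^2$. The reason is visible in the indices. The cost $h_k^2$ is paid at step $k$, while the gain $2h_k^2$ from extrapolating that move arrives only at step $k+1$. Borrowing against it, we set $\Phi_k=V_k-h_{k-1}^2$ and find
\[
\Phi_{k+1}-\Phi_k=-g_k^2-h_{k-1}^2+2\tau g_kh_{k-1}\le-(1-\tau)(g_k^2+h_{k-1}^2),
\]
with $\Phi_k=(1-\tau^2)x_k^2+y_k^2$ for $k\ge1$. For $\tau<1$ the quantity $\Phi_k$ is nonincreasing and comparable to $V_k$. This is the energy behind Theorem~\ref{thm:main}.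

\emph{General $(\gamma,\delta)$.} For $k\ge1$, \eqref{eq:iter} gives $\tau x_k=h_{k-1}+\tau(\gamma-1)g_{k-1}$ and $\tau y_k=g_k-\tau(\delta-1)h_{k-1}$. Let $\approx$ denote equality up to $\tau$ times a quadratic form in $g_k,g_{k-1},h_k,h_{k-1}$ with coefficients depending only on $\gamma,\delta$. Then \eqref{eq:model} and $f(z_{k+1})-f(z_k)=\tau x_{k+1}h_k-\tau y_kg_k$ become
\[
V_{k+1}-V_k\approx-(2\gamma-1)g_k^2-2(\delta-1)h_{k-1}^2+h_k^2,\qquad f(z_{k+1})-f(z_k)\approx-g_k^2+h_k^2 .
\]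
The energy $V_k-h_{k-1}^2$ changes by about $-(2\gamma-1)g_k^2-(2\delta-3)h_{k-1}^2$, which is useful only if $\gamma>\frac12$ and $\delta>\frac32$. Alternating GDA suggests the remedy: a multiple of $f(z_k)$ transfers weight between the two players. For fixed real $\theta$, the quantity $V_k+2\theta f(z_k)-(1+2\theta)h_{k-1}^2$ changes by about
\[
-(2\gamma-1+2\theta)\,g_k^2-(2\delta-3-2\theta)\,h_{k-1}^2 .
\]
The two coefficients add up to $2(\gamma+\delta-2)=2\sigma$ whatever $\theta$ is. Both can be made positive if and only if $\gamma+\delta>2$, and both equal $\sigma$ for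
\begin{equation}\label{eq:theta}
\theta=\tfrac12(\delta-\gamma-1),\qquad 1+2\theta=\delta-\gamma .
\end{equation}
For $(1,2)$ this gives $\theta=0$ and the energy $\Phi_k$; for $(1,1)$ it gives $\theta=-\frac12$ and the conserved quantity $V_k-f(z_k)$. Nothing in this computation is special to $\tau xy$ except the exact formulas; for general $f$ they are replaced by \eqref{eq:onestep} and \eqref{eq:taylor}.

\section{From an energy to convergence of the iterates}\label{sec:opial}

A decreasing energy makes the steps square summable, but this alone does not force $z_k$ to converge, and when $S$ has more than one point we do not know the limit in advance. The way out is to have an energy for \emph{every} $z^*\in S$ and to choose $z^*$ afterward, as a cluster point.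

\begin{lemma}\label{lem:opial}
Suppose there are constants $c_1,c_2,c_3>0$ and, for each $z^*\in S$, a real sequence $\Lambda_k(z^*)$ such that for all $k\ge0$
\begin{gather}
\Lambda_{k+1}(z^*)-\Lambda_k(z^*)\le-c_1\bigl(\|g_k\|^2+\|h_{k-1}\|^2\bigr),\label{eq:op1}\\
c_2V_k(z^*)\le\Lambda_k(z^*)\le c_3\bigl(V_k(z^*)+\|g_{k-1}\|^2+\|h_{k-1}\|^2\bigr).\label{eq:op2}
\end{gather}
Then $z_k$ converges to a point of $S$.
\end{lemma}

\begin{proof}
Fix any $z^*\in S$. The sequence $\Lambda_k(z^*)$ is nonincreasing and nonnegative, so $c_2V_k(z^*)\le\Lambda_0(z^*)$ and $(z_k)$ is bounded; summing \eqref{eq:op1} gives $g_k\to0$ and $h_k\to0$. Let $z_{k_j}\to\bar z$ along a subsequence. By \eqref{eq:iter}, $\tilde y_k-y_k\to0$ and $\tilde x_{k+1}-x_k\to0$, so continuity of $\nabla f$ gives $\nabla_xf(\bar z)=\lim g_{k_j}=0$ and $\nabla_yf(\bar z)=\lim h_{k_j}=0$. Thus $\bar z\in S$ by Lemma~\ref{lem:facts}(ii). The upper bound in \eqref{eq:op2} gives $\Lambda_{k_j}(\bar z)\to0$. Since $\Lambda_k(\bar z)$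 is monotone, the whole sequence tends to $0$, and the lower bound gives $V_k(\bar z)\to0$.
\end{proof}

\section{The pair $(\gamma,\delta)=(1,2)$: proof of Theorem~\ref{thm:main}}\label{sec:main}

Now $\ell_x,\ell_y\le\frac18$, $\ell_{xy}\le\frac14$, $\tilde x_{k+1}=x_{k+1}$, $\tilde y_k=y_k+h_{k-1}$, and $h_{k-1}=\nabla_yf(x_k,y_{k-1})$ for $k\ge1$. As in the model case, put $\Phi_k(x,y)=V_k(x,y)-\|h_{k-1}\|^2$; note that $\Phi_0=V_0$.

\emph{Step 1: descent.} We bound the two gains from below. Let $k\ge1$. Concavity of $f(x_k,\cdot)$ at the point $\tilde y_k$ gives $A_k\ge\langle\nabla_yf(x_k,\tilde y_k),h_{k-1}\rangle$. The gradient here differs from $h_{k-1}$ by at most $\ell_y\|\tilde y_k-y_{k-1}\|=2\ell_y\|h_{k-1}\|$, so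
\[
A_k\ge(1-2\ell_y)\|h_{k-1}\|^2;
\]
for $k=0$ both sides vanish. Convexity of $f(\cdot,y_k)$ at the point $x_{k+1}$ gives $B_k\ge\langle\nabla_xf(x_{k+1},y_k),g_k\rangle$, and by Lemma~\ref{lem:facts}(i) this gradient differs from $g_k$ by at most $\ell_x\|g_k\|+\ell_{xy}\|h_{k-1}\|$. Hence
\[
B_k\ge(1-\ell_x)\|g_k\|^2-\ell_{xy}\|g_k\|\|h_{k-1}\| .
\]
Insert both bounds in \eqref{eq:onestep} and add $\|h_{k-1}\|^2-\|h_k\|^2$ to both sides:
\[
\Phi_{k+1}-\Phi_k\le-2\Gamma_k-(1-2\ell_x)\|g_k\|^2-(1-4\ell_y)\|h_{k-1}\|^2+2\ell_{xy}\|g_k\|\|h_{k-1}\| .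
\]
Since $1-2\ell_x\ge\frac34$, $1-4\ell_y\ge\frac12$ and $2\ell_{xy}\|g_k\|\|h_{k-1}\|\le\frac14(\|g_k\|^2+\|h_{k-1}\|^2)$, we obtain for all $(x,y)$ and $k\ge0$
\begin{equation}\label{eq:phi}
\Phi_{k+1}(x,y)-\Phi_k(x,y)\le-2\Gamma_k(x,y)-\tfrac12\|g_k\|^2-\tfrac14\|h_{k-1}\|^2 .
\end{equation}

\emph{Step 2: positivity.} We subtracted $\|h_{k-1}\|^2$ from $V_k$ and must check that little was lost. This is so when the reference point is an equilibrium, because $h_{k-1}$ is a gradient at a nearby point and the gradient vanishes on $S$. Let $z^*=(x^*,y^*)\in S$ and $k\ge1$. From $\nabla_yf(z^*)=0$ and $y_{k-1}=y_k-h_{k-1}$,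
\[
\|h_{k-1}\|\le\ell_{xy}\|x_k-x^*\|+\ell_y\bigl(\|y_k-y^*\|+\|h_{k-1}\|\bigr).
\]
Since $1-\ell_y\ge\frac78$, this gives $\|h_{k-1}\|\le\frac27\|x_k-x^*\|+\frac17\|y_k-y^*\|$, and by the Cauchy--Schwarz inequality
\begin{equation}\label{eq:phipos}
\|h_{k-1}\|^2\le\tfrac5{49}V_k(z^*),\qquad \tfrac{44}{49}V_k(z^*)\le\Phi_k(z^*)\le V_k(z^*).
\end{equation}
For $k=0$ this holds because $h_{-1}=0$.

\emph{Step 3: convergence and \eqref{eq:sum}.} Since $\Gamma_k(z^*)\ge0$, \eqref{eq:phi} and \eqref{eq:phipos} are the hypotheses of Lemma~\ref{lem:opial} with $c_1=\frac14$, $c_2=\frac{44}{49}$, $c_3=1$, so $z_k$ converges to a point of $S$. Summing \eqref{eq:phi} at $z^*$ gives $\sum_{k\ge0}(\frac12\|g_k\|^2+\frac14\|h_{k-1}\|^2)\le V_0(z^*)$. Hence $\sum_k\|g_k\|^2\le2V_0(z^*)$ and $\sum_k\|h_k\|^2\le4V_0(z^*)$, which proves \eqref{eq:sum}.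

\emph{Step 4: the averages.} For arbitrary $(x,y)$, summing \eqref{eq:phi} over $k<K$ gives
\[
2\sum_{k<K}\bigl[f(x_{k+1},y)-f(x,\tilde y_k)\bigr]\le\Phi_0(x,y)-\Phi_K(x,y)\le V_0(x,y)+\|h_{K-1}\|^2 .
\]
The energy at $(x,y)$ need not be positive, so we bound the last term through an equilibrium: by \eqref{eq:phipos} and monotonicity of $\Phi_k(z^*)$,
\[
\|h_{K-1}\|^2\le\tfrac5{49}\cdot\tfrac{49}{44}\,\Phi_K(z^*)\le\tfrac5{44}V_0(z^*)\le\tfrac18V_0(z^*).
\]
Jensen's inequality for the convex function $f(\cdot,y)$ and the concave function $f(x,\cdot)$ bounds $f(\bar x_K,y)-f(x,\bar y_K)$ by $\frac1K$ times the sum above. This proves \eqref{eq:ergodic}. \qed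

\section{The energy for $\gamma+\delta>2$: proof of Theorem~\ref{thm:class}(a)}\label{sec:general}

Let $\tau=\max\{\ell_x,\ell_y,\ell_{xy}\}\le\tau_0$, let $\theta$ be as in \eqref{eq:theta}, and put $C=6R^3$. The number $R=\sigma+3$ serves as a common bound for the parameters. Using $\gamma,\delta\ge0$,
\begin{equation}\label{eq:R}
1,\ \sigma,\ \gamma,\ |\gamma-1|,\ |\delta-1|,\ |\delta-\gamma|,\ 2|\theta|\ \le R,\qquad \tau\le\frac1{24R^2}<\frac14,\qquad C\tau\le\frac\sigma4 .
\end{equation}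
For $z^*\in S$ define
\[
\Psi_k(z^*)=V_k(z^*)+2\theta\bigl(f(z_k)-f^*\bigr)-(\delta-\gamma)\|h_{k-1}\|^2+C\tau\bigl(\|g_{k-1}\|^2-\|h_{k-1}\|^2\bigr).
\]
The first three terms are the energy found in Section~\ref{sec:model}. The last term deals with the errors hidden in $\approx$. These involve $\|g_{k-1}\|^2$ and $\|h_k\|^2$, which the decrease $-\sigma(\|g_k\|^2+\|h_{k-1}\|^2)$ cannot absorb directly; the increment of the last term exchanges them for $\|g_k\|^2$ and $\|h_{k-1}\|^2$.

\begin{proposition}\label{prop:psi}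
For all $z^*\in S$ and $k\ge0$,
\begin{gather}
\Psi_{k+1}(z^*)-\Psi_k(z^*)\le-\tfrac\sigma2\bigl(\|g_k\|^2+\|h_{k-1}\|^2\bigr),\label{eq:psi1}\\
\tfrac12V_k(z^*)\le\Psi_k(z^*)\le2V_k(z^*)+R\bigl(\|g_{k-1}\|^2+\|h_{k-1}\|^2\bigr).\label{eq:psi2}
\end{gather}
\end{proposition}

Theorem~\ref{thm:class}(a) follows from Proposition~\ref{prop:psi} and Lemma~\ref{lem:opial}, with $c_1=\sigma/2$, $c_2=\frac12$ and $c_3=R$.

\begin{proof}
The steps $g_k,h_k$ are gradients at extrapolated points, whereas $A_k$, $B_k$ and the change of $f$ are expanded around $z_k$. So we first compare the steps with $G_k=\nabla_xf(z_k)$ and $H_k=\nabla_yf(z_k)$. From \eqref{eq:iter}, $x_{k+1}-\tilde x_{k+1}=(\gamma-1)g_k$, and Lemma~\ref{lem:facts}(i) gives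
\begin{align}
\|G_k-g_k\|&\le\tau R\|h_{k-1}\| &&(k\ge0),\label{eq:G}\\
\|H_k-h_{k-1}\|&\le\tau R\|g_{k-1}\|+\tau\|h_{k-1}\| &&(k\ge1),\label{eq:H}\\
\|\nabla_yf(x_{k+1},y_k)-h_k\|&\le\tau R\|g_k\| &&(k\ge0).\label{eq:H2}
\end{align}
Below, products of two norms are split by $pq\le\frac12p^2+\frac12q^2$.

\emph{The gain $A_k$.} Its sign is no longer given by concavity, since $\delta-1$ may be negative, so we use \eqref{eq:taylor}. For $k\ge1$, with \eqref{eq:H},
\begin{align*}
A_k&\ge(\delta-1)\langle H_k,h_{k-1}\rangle-\tfrac\tau2R^2\|h_{k-1}\|^2\\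
&\ge(\delta-1)\|h_{k-1}\|^2-\tau R^2\|g_{k-1}\|\|h_{k-1}\|-\tau R\|h_{k-1}\|^2-\tfrac\tau2R^2\|h_{k-1}\|^2\\
&\ge(\delta-1)\|h_{k-1}\|^2-\tau R^2\bigl(\tfrac12\|g_{k-1}\|^2+2\|h_{k-1}\|^2\bigr).
\end{align*}
For $k=0$ the first and last expressions both vanish.

\emph{The gain $B_k$.} By \eqref{eq:taylor} and \eqref{eq:G},
\[
B_k\ge\gamma\langle G_k,g_k\rangle-\tfrac\tau2R^2\|g_k\|^2\ge\gamma\|g_k\|^2-\tau R^2\bigl(\|g_k\|^2+\tfrac12\|h_{k-1}\|^2\bigr).
\]

\emph{The change $D_k=f(z_{k+1})-f(z_k)$.} Since $\theta$ may have either sign, we need a two-sided bound. Split at $(x_{k+1},y_k)$. By \eqref{eq:taylor} with \eqref{eq:G} and with \eqref{eq:H2},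
\begin{align*}
\bigl|f(x_{k+1},y_k)-f(z_k)+\|g_k\|^2\bigr|&\le\tau R\|g_k\|\|h_{k-1}\|+\tfrac\tau2\|g_k\|^2,\\
\bigl|f(z_{k+1})-f(x_{k+1},y_k)-\|h_k\|^2\bigr|&\le\tau R\|g_k\|\|h_k\|+\tfrac\tau2\|h_k\|^2,
\end{align*}
and therefore
\[
\bigl|D_k+\|g_k\|^2-\|h_k\|^2\bigr|\le\tau R^2\bigl(\tfrac32\|g_k\|^2+\tfrac12\|h_{k-1}\|^2+\|h_k\|^2\bigr).
\]

\emph{Descent.} By Lemma~\ref{lem:onestep}, $V_{k+1}-V_k+2\theta D_k\le-2A_k-2B_k+2\theta D_k+\|g_k\|^2+\|h_k\|^2$ at $z^*$. The main terms give $\|g_k\|^2$ the coefficient $-(2\gamma-1+2\theta)=-\sigma$, give $\|h_k\|^2$ the coefficient $1+2\theta=\delta-\gamma$, and give $\|h_{k-1}\|^2$ the coefficient $-2(\delta-1)=-\sigma-(\delta-\gamma)$. With $2|\theta|\le R$, the error terms contribute at most $\tau$ times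
\[
\bigl(2R^2+\tfrac32R^3\bigr)\|g_k\|^2+R^2\|g_{k-1}\|^2+R^3\|h_k\|^2+\bigl(5R^2+\tfrac12R^3\bigr)\|h_{k-1}\|^2,
\]
and each coefficient is at most $6R^3=C$. Thus
\begin{align*}
V_{k+1}-V_k+2\theta D_k\le{}&-\sigma\bigl(\|g_k\|^2+\|h_{k-1}\|^2\bigr)+(\delta-\gamma)\bigl(\|h_k\|^2-\|h_{k-1}\|^2\bigr)\\
&+C\tau\bigl(\|g_k\|^2+\|g_{k-1}\|^2+\|h_k\|^2+\|h_{k-1}\|^2\bigr).
\end{align*}
To pass to $\Psi_{k+1}-\Psi_k$, subtract $(\delta-\gamma)(\|h_k\|^2-\|h_{k-1}\|^2)$ and add $C\tau(\|g_k\|^2-\|g_{k-1}\|^2-\|h_k\|^2+\|h_{k-1}\|^2)$. The right side becomes $-(\sigma-2C\tau)(\|g_k\|^2+\|h_{k-1}\|^2)$, and $2C\tau\le\sigma/2$ gives \eqref{eq:psi1}.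

\emph{Upper bound.} The map $\nabla f$ is $2\tau$-Lipschitz and vanishes at $z^*$, and $f(z^*)=f^*$, so \eqref{eq:taylor} gives $|f(z_k)-f^*|\le\tau V_k$. The second term of $\Psi_k$ is therefore at most $R\tau V_k\le V_k$ in absolute value. Together with $|\delta-\gamma|\le R$ and $C\tau\le R$ this gives the upper bound in \eqref{eq:psi2}.

\emph{Lower bound.} For $k\ge1$ we have $h_{k-1}=\nabla_yf\bigl(x_k-(\gamma-1)g_{k-1},\,y_k-h_{k-1}\bigr)-\nabla_yf(z^*)$, so
\[
\|h_{k-1}\|\le\tau\bigl(\|x_k-x^*\|+R\|g_{k-1}\|+\|y_k-y^*\|+\|h_{k-1}\|\bigr).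
\]
As $1-\tau\ge\frac12$, the norm $\|h_{k-1}\|$ is at most $2\tau$ times the sum of the first three terms, and $(p+q+r)^2\le3(p^2+q^2+r^2)$ yields $\|h_{k-1}\|^2\le12\tau^2(V_k+R^2\|g_{k-1}\|^2)$; this holds for $k=0$ as well. The coefficient of $\|h_{k-1}\|^2$ in $\Psi_k$ is at least $-(R+\sigma/4)\ge-2R$. Therefore
\[
\Psi_k\ge\bigl(1-R\tau-24R\tau^2\bigr)V_k+6R^3\tau(1-4\tau)\|g_{k-1}\|^2\ge\tfrac12V_k,
\]
because $R\tau\le\frac1{24}$, $24R\tau^2\le\frac1{24}$ and $\tau<\frac14$ by \eqref{eq:R}.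
\end{proof}

For $(\gamma,\delta)=(1,2)$ one has $\sigma=1$, $R=4$ and $\tau_0=1/1536$, so Theorem~\ref{thm:main} allows much larger steps than Theorem~\ref{thm:class}(a). The saving comes from $\theta=0$ and from $\gamma=1$, which removes $g_{k-1}$ from all estimates.

\begin{remark}\label{rem:hyp}
In the proof of Theorem~\ref{thm:class}(a), convexity-concavity enters only through Lemma~\ref{lem:facts}(ii) and Lemma~\ref{lem:onestep}; all other estimates use the Lipschitz bounds alone. It cannot be dropped: $f(x,y)=-\cos x$ has Lipschitz gradients and the Nash equilibria $\{x\in2\pi\mathbb{Z}\}$, but the iteration started at $x_0=\pi$ does not move. The assumption $S\ne\emptyset$ supplies the reference point of the energy; for $f(x,y)=x$, which has no equilibrium, $x_k\to-\infty$.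
\end{remark}

\section{Linear rate under an error bound: proof of Theorem~\ref{thm:class}(c)}\label{sec:linear}

The hypothesis survives rescaling: with $m=\min\{\sqrt\alpha,\sqrt\beta\}$ and $S'$ the rescaled equilibrium set, $\|\nabla f'(z')\|\ge m\|\nabla f(z)\|$ and $\mathrm{dist}(z,S)\ge m\,\mathrm{dist}(z',S')$, so $\mu$ becomes $m^2\mu$. We keep the notation of Section~\ref{sec:general}. By part (a), $z_k\to\bar z\in S$, so there are $\mu>0$ and $k_0\ge1$ with $\|\nabla f(z_k)\|\ge\mu d_k$ for $k\ge k_0$, where $d_k=\mathrm{dist}(z_k,S)$.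

A linear rate follows once the decrease of an energy is at least a fixed fraction of the energy. Two adjustments are needed. The error bound controls the distance to $S$ and not to a fixed $z^*$, so we minimize over $z^*$. And $\nabla f(z_k)$ is controlled by $g_k,h_{k-1}$ \emph{and} $g_{k-1}$, so we add a term that puts $\|g_{k-1}\|^2$ into the decrease. Let
\[
W_k=\min_{z^*\in S}\Psi_k(z^*)+\tfrac\sigma4\|g_{k-1}\|^2,\qquad N_k=\|g_k\|^2+\|g_{k-1}\|^2+\|h_{k-1}\|^2 .
\]
By Lemma~\ref{lem:facts}(iii), $z^*$ enters $\Psi_k(z^*)$ only through $V_k(z^*)$, so the minimum is attained at a point $z_k^*$ of the closed set $S$ nearest to $z_k$, where $V_k(z_k^*)=d_k^2$. By \eqref{eq:psi2}, $W_k\ge\frac12d_k^2\ge0$, and by \eqref{eq:psi1},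
\begin{equation}\label{eq:W}
W_{k+1}\le\Psi_{k+1}(z_k^*)+\tfrac\sigma4\|g_k\|^2\le\Psi_k(z_k^*)-\tfrac\sigma4\|g_k\|^2-\tfrac\sigma2\|h_{k-1}\|^2\le W_k-\tfrac\sigma4N_k .
\end{equation}
For $k\ge1$, \eqref{eq:G} and \eqref{eq:H} give
\[
\|\nabla f(z_k)\|^2\le2\|g_k\|^2+2\tau^2R^2\|g_{k-1}\|^2+\bigl(2(1+\tau)^2+2\tau^2R^2\bigr)\|h_{k-1}\|^2\le4N_k,
\]
since $2(1+\tau)^2\le\frac{25}8$ and $\tau R\le\frac1{24}$. So $d_k^2\le4N_k/\mu^2$ for $k\ge k_0$, and the upper bound in \eqref{eq:psi2} gives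
\[
W_k\le2d_k^2+\bigl(R+\tfrac\sigma4\bigr)N_k\le\bigl(\tfrac8{\mu^2}+2R\bigr)N_k .
\]
Combined with \eqref{eq:W}, this yields $W_{k+1}\le(1-\rho)W_k$ for $k\ge k_0$, with $\rho=\frac{\sigma\mu^2}{32+8R\mu^2}\in(0,1)$. This is a rate for $d_k$; to get one for $\|z_k-\bar z\|$ we add up the steps. By \eqref{eq:W} and $W_{k+2}\ge0$,
\[
\|z_{k+1}-z_k\|^2=\|g_k\|^2+\|h_k\|^2\le N_{k+1}\le\tfrac4\sigma W_{k+1},
\]
so $\|z_k-\bar z\|\le\sum_{j\ge k}\|z_{j+1}-z_j\|$ is bounded by the tail of a geometric series with ratio $\sqrt{1-\rho}$.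

It remains to verify the error bound in the two families; both arguments apply in the original variables.

\emph{Strongly-convex--strongly-concave $f$.} This means that for some $\mu>0$ the functions $f(\cdot,y)$ and $-f(x,\cdot)$ satisfy \eqref{eq:convex} with the extra term $\frac\mu2\|u'-u\|^2$ on the right. Let $z^*\in S$. Applying this at $z=(x,y)$ in each variable and adding,
\[
\langle\nabla_xf(z),x-x^*\rangle-\langle\nabla_yf(z),y-y^*\rangle\ge f(x,y^*)-f(x^*,y)+\tfrac\mu2\|z-z^*\|^2 .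
\]
Applying it at $z^*$, where the gradient vanishes, gives $f(x,y^*)-f(x^*,y)\ge\frac\mu2\|z-z^*\|^2$. The Cauchy--Schwarz inequality then gives $\|\nabla f(z)\|\ge\mu\|z-z^*\|\ge\mu\,\mathrm{dist}(z,S)$.

\emph{Quadratic $f$.} Here $\nabla f(z)=Q(z-z^*)$ for a matrix $Q$ and any $z^*\in S$, and $S=z^*+\ker Q$. If $Q=0$, then $S$ is the whole space and the bound holds for every $\mu$. Otherwise let $w$ be the component of $z-z^*$ orthogonal to $\ker Q$. Then $\|w\|=\mathrm{dist}(z,S)$ and $\|\nabla f(z)\|=\|Qw\|\ge\mu\|w\|$, with $\mu$ the smallest nonzero singular value of $Q$. \qed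

\begin{remark}\label{rem:quartic}
Without the error bound the rate can fail. Let $f(x,y)=\phi(x)$ on $\mathbb{R}^2$, where $\phi'(x)=x^3$ for $|x|\le1$ and $\phi'(x)=3x\mp2$ for $\pm x>1$; then $f\in\mathcal{F}(3,0,0)$. For $x_0\in(0,1]$ and $\alpha<1$ we have $x_{k+1}=x_k(1-\alpha x_k^2)>0$ and $x_k\to0$, so $x_{k+1}/x_k\to1$ and the convergence is not R-linear.
\end{remark}

\section{Necessity of $\gamma+\delta>2$: proof of Theorem~\ref{thm:class}(b)}\label{sec:lower}

The function $L_{xy}x_1y_1$ is linear in each variable, has $(0,0,L_{xy})$-Lipschitz gradients, and its Nash equilibria are the points with $x_1=y_1=0$. The other coordinates never move, so we take $d_x=d_y=1$. After rescaling, $f(x,y)=\tau xy$ with $\tau=\sqrt{\alpha\beta}\,L_{xy}>0$ arbitrary. The energy computation of Section~\ref{sec:model} does not prove (b): it concerns one family of energies and small $\tau$. We use the linear structure instead.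

Put $u=1-\gamma$, $v=1-\delta$, $t=u+v=2-\gamma-\delta$ and $q=uv$. With $y_{-1}:=y_0$ we have $\tilde y_k=\delta y_k+vy_{k-1}$ for all $k\ge0$, so the state $s_k=(x_k,y_k,y_{k-1})$ obeys $s_{k+1}=Ts_k$, where
\[
\lambda I-T=\begin{pmatrix}\lambda-1&\tau\delta&\tau v\\-\tau&\lambda-1+\tau^2\gamma\delta&\tau^2\gamma v\\0&-1&\lambda\end{pmatrix}.
\]
Expanding along the last row,
\begin{align*}
P(\lambda)=\det(\lambda I-T)&=\bigl[(\lambda-1)\tau^2\gamma v+\tau^2v\bigr]+\lambda\bigl[(\lambda-1)^2+(\lambda-1)\tau^2\gamma\delta+\tau^2\delta\bigr]\\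
&=\lambda(\lambda-1)^2+\tau^2(\gamma\lambda+u)(\delta\lambda+v).
\end{align*}
Since $\gamma\delta=1-t+q$ and $\gamma v+\delta u=t-2q$, we have $P(\lambda)=\lambda^3+a_2\lambda^2+a_1\lambda+a_0$ with
\[
a_2=\tau^2(1-t+q)-2,\qquad a_1=1+\tau^2(t-2q),\qquad a_0=\tau^2q .
\]

\begin{lemma}\label{lem:stable}
If $(x_k,y_k)\to(0,0)$ from every initialization, then all roots of $P$ lie in the open unit disk.
\end{lemma}

\begin{proof}
The initial states fill only the plane $U=\{(x,y,y)\}$, so we must reach the rest of $\mathbb{R}^3$. By assumption $T^ks\to0$ for $s\in U$, hence for $s\in U+TU$. Now $T(1,0,0)=(1,\tau,0)\notin U$, so $U+TU=\mathbb{R}^3$ and $T^k\to0$. If $Tw=\lambda w$ with $0\ne w\in\mathbb{C}^3$, then $\lambda^kw=T^kw\to0$, so $|\lambda|<1$.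
\end{proof}

\begin{lemma}\label{lem:cubic}
Let $P(\lambda)=\lambda^3+a_2\lambda^2+a_1\lambda+a_0$ be real with roots $\lambda_1,\lambda_2,\lambda_3$. Then
\begin{equation}\label{eq:prod}
\prod_{i<j}(1-\lambda_i\lambda_j)=1-a_1+a_0a_2-a_0^2 .
\end{equation}
If all roots lie in the open unit disk, then $|a_0|<1$, $P(-1)<0$, and the quantity \eqref{eq:prod} is positive.
\end{lemma}

\begin{proof}
Let $e_1=-a_2$, $e_2=a_1$, $e_3=-a_0$ be the elementary symmetric functions of the roots. The three numbers $\lambda_i\lambda_j$ have sum $e_2$, sum of pairwise products $e_1e_3$, and product $e_3^2$, so the product in \eqref{eq:prod} is $1-e_2+e_1e_3-e_3^2$. Suppose $|\lambda_i|<1$ for all $i$. Then $|a_0|=|\lambda_1\lambda_2\lambda_3|<1$. If $P(-1)\ge0$, then $P$ has a real root in $(-\infty,-1]$, because $P(\lambda)\to-\infty$ as $\lambda\to-\infty$. If all roots are real, each factor in \eqref{eq:prod} is positive; otherwise the roots are $r,\zeta,\bar\zeta$ with $r$ real, and the product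 is $(1-|\zeta|^2)\,|1-r\zeta|^2>0$.
\end{proof}

For our polynomial, $P(-1)=-4+\tau^2(1-2u)(1-2v)=-4+\tau^2(1-2t+4q)$, and
\begin{equation}\label{eq:third}
1-a_1+a_0a_2-a_0^2=-\tau^2(t-2q)+\tau^4q(1-t+q)-2\tau^2q-\tau^4q^2=\tau^2\bigl[\tau^2q(1-t)-t\bigr].
\end{equation}
Formula \eqref{eq:third} shows the threshold once more. As $\tau\to0$ the roots tend to $0,1,1$, the roots of $\lambda(\lambda-1)^2$. The two near $1$ are not real, since $P(\lambda)>0$ for real $\lambda$ in a fixed neighborhood of $1$. Calling them $\zeta,\bar\zeta$ and using $|1-r\zeta|\to1$, we get $|\zeta|^2=1+t\tau^2+o(\tau^2)$, where $t=-\sigma$. So for small steps and $\sigma\ne0$ the sign of $\sigma$ decides stability. What remains to be excluded is that large steps rescue a pair with $\gamma+\delta\le2$: the term $\tau^2q(1-t)$ in \eqref{eq:third} can be positive, and then it wins for large $\tau$. The other two conditions bound $\tau$ from above, and the bounds are incompatible.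

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $t\ge0$ and suppose that $(x_k,y_k)\to(0,0)$ from every initialization. Lemmas~\ref{lem:stable} and~\ref{lem:cubic} give
\[
\text{(i)}\ \ \tau^2|q|<1,\qquad\text{(ii)}\ \ \tau^2(1-2t+4q)<4,\qquad\text{(iii)}\ \ \tau^2q(1-t)>t .
\]
By (iii), $q(1-t)>0$; in particular $t\ne1$. Suppose $t>1$. Since $\gamma,\delta\ge0$ we have $u,v\le1$, hence $u=t-v>0$ and $v=t-u>0$, so $q>0$ and $q(1-t)<0$, a contradiction. Thus $t<1$ and $q>0$. Then $u$ and $v$ have the same sign and $u+v\ge0$, so $u,v>0$ and $0<t<1$. By (iii) and (i), $t<1-t$, that is, $t<\frac12$, and so $1-2t+4q>0$. Multiply (iii) by $1-2t+4q$ and use (ii):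
\[
t(1-2t+4q)<\tau^2(1-2t+4q)\,q(1-t)<4q(1-t).
\]
Subtracting $4qt$ gives $t(1-2t)<4q(1-2t)$, hence $t<4uv\le(u+v)^2=t^2$. This contradicts $0<t<1$.
\end{proof}

\begin{remark}\label{rem:const}
The constants $\tau_0$, $\frac18$ and $\frac14$ that limit the step sizes are not claimed to be optimal, whereas the threshold $\gamma+\delta>2$ is exact. Some limit on the steps is needed: Lemmas~\ref{lem:stable} and~\ref{lem:cubic} hold for all $\gamma,\delta$, and for $(\gamma,\delta)=(1,2)$ we have $P(-1)=3\tau^2-4$. So if $\alpha\beta L_{xy}^2\ge\frac43$, the method with these parameters fails on $L_{xy}x_1y_1$ from some initialization.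
\end{remark}

\begin{thebibliography}{1}
\bibitem{LCY} Jaewook Lee, Hanseul Cho, Chulhee Yun, \emph{Fundamental Benefit of Alternating Updates in Minimax Optimization}, arXiv:2402.10475 (2024).
\end{thebibliography}
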